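
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{A Paley--Wiener theorem with convex supports\\ for the Dunkl transform of an arbitrary root system}


\begin{abstract}
For every root system, crystallographic or not, and every nonnegative invariant multiplicity, we show that a test function is supported in a given invariant convex compact set $C$ if and only if its Dunkl transform has the exponential growth prescribed by the support function of $C$. This answers a question of Anker. The same holds for compactly supported distributions. The proof transfers the problem to the Fourier transform by means of R\"osler's representing measures, multiplies by polynomials in order to exclude cancellation, and uses an elementary differential inequality for the Dunkl kernel along rays. We also determine which convex bodies are admissible in such a theorem.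
\end{abstract}

\section{The question and the results}

\subsection*{Setting}
Let $\mathfrak a$ be a Euclidean space of dimension $n$ with inner product $\langle\cdot,\cdot\rangle$ and norm $|\cdot|$. Extend the inner product to a complex bilinear form on the complexification $\mathfrak a_{\mathbb C}$, and put $|\lambda|^2=|\operatorname{Re}\lambda|^2+|\operatorname{Im}\lambda|^2$ for $\lambda\in\mathfrak a_{\mathbb C}$. For $\alpha\ne0$ in $\mathfrak a$ let $r_\alpha(x)=x-2\frac{\langle\alpha,x\rangle}{|\alpha|^2}\alpha$ be the orthogonal reflection in $\alpha^\perp$. A \emph{root system} is a finite set $R\subset\mathfrak a\setminus\{0\}$ with $R\cap\mathbb R\alpha=\{\pm\alpha\}$ and $r_\alpha(R)=R$ for all $\alpha\in R$. It is \emph{crystallographic} if moreover $2\langle\alpha,\beta\rangle/|\alpha|^2\in\mathbb Z$ for all $\alpha,\beta\in R$; we do not assume this. Let $W$ be the finite group generated by the $r_\alpha$, let $R^+$ be a choice of positive roots, and let $k:R\to[0,+\infty)$ be $W$-invariant. Put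
\[
\gamma=\sum_{\alpha\in R^+}k(\alpha),\qquad
\delta(x)=\prod_{\alpha\in R^+}|\langle\alpha,x\rangle|^{2k(\alpha)},
\]
where a factor with $k(\alpha)=0$ is $1$. The Dunkl operators are
\[
T_\xi f(x)=\partial_\xi f(x)+\sum_{\alpha\in R^+}k(\alpha)\,\langle\alpha,\xi\rangle\,\frac{f(x)-f(r_\alpha x)}{\langle\alpha,x\rangle}\qquad(\xi\in\mathfrak a),
\]
where the quotients are extended continuously to the hyperplanes $\langle\alpha,x\rangle=0$. For $\lambda\in\mathfrak a_{\mathbb C}$ the Dunkl kernel $E_\lambda$ is the unique solution of $T_\xi E_\lambda=\langle\lambda,\xi\rangle E_\lambda$ $(\xi\in\mathfrak a)$ with $E_\lambda(0)=1$. The Dunkl transform of $f\in\mathcal C_c^\infty(\mathfrak a)$ is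
\[
\mathcal Hf(\lambda)=\int_{\mathfrak a}f(x)\,E_{-i\lambda}(x)\,\delta(x)\,dx,\qquad\lambda\in\mathfrak a_{\mathbb C}.
\]
For $k=0$ one has $T_\xi=\partial_\xi$ and $E_\lambda(x)=e^{\langle\lambda,x\rangle}$, and $\mathcal H$ is the Fourier transform. In general the $T_\xi$ are derivatives deformed by terms that couple the points of a $W$-orbit. Rescaling the roots changes neither $T_\xi$ nor $E_\lambda$, and changes $\delta$ only by a constant factor.

\subsection*{Reading the support from the transform}
For a nonempty convex compact $C\subset\mathfrak a$ let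
\[
\chi_C(\eta)=\max_{x\in C}\langle\eta,x\rangle\qquad(\eta\in\mathfrak a)
\]
be its support function. By Hahn--Banach, $x\in C$ if and only if $\langle\eta,x\rangle\le\chi_C(\eta)$ for all $\eta$. If $C$ is $W$-invariant, then so is $\chi_C$. For an entire function $h$ on $\mathfrak a_{\mathbb C}$ and $N\in\mathbb R$ put
\[
\|h\|_{C,N}=\sup_{\lambda\in\mathfrak a_{\mathbb C}}(1+|\lambda|)^{-N}e^{-\chi_C(\operatorname{Im}\lambda)}|h(\lambda)|\in[0,+\infty].
\]
This is nonincreasing in $N$. Finiteness for some $N$ allows polynomial growth; finiteness for all $N$ means rapid decay, the relevant case being $N\to-\infty$.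

The classical Paley--Wiener theorem ($k=0$) says that $\operatorname{supp}f\subset C$ if and only if $\|\widehat f\|_{C,N}<\infty$ for all $N\in\mathbb R$. For general $k$ the following is known; see \cite{Anker}.
\begin{itemize}
\item[(i)] \emph{Balls, arbitrary $R$.} $\mathcal H$ is an isomorphism of $\mathcal C_c^\infty(\mathfrak a)$ onto the space of entire functions $h$ for which there is $R_0>0$ with $\sup_\lambda(1+|\lambda|)^Ne^{-R_0|\operatorname{Im}\lambda|}|h(\lambda)|<\infty$ for all $N\in\mathbb N$. Moreover, $\operatorname{supp}f\subset\overline{B(0,R_0)}$ if and only if $h=\mathcal Hf$ satisfies this with that $R_0$.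
\item[(ii)] \emph{Convex sets, crystallographic $R$.} Let $C$ be a $W$-invariant convex compact neighborhood of $0$. Then $f\in\mathcal C^\infty_c(\mathfrak a)$ has support in $C$ if and only if $\|\mathcal Hf\|_{C,N}<\infty$ for all $N$.
\end{itemize}
Anker \cite{Anker} asks for an extension of (ii) to the non-crystallographic case. Nothing in the statement of (ii) refers to a lattice, and both the case $k=0$ and the case of balls suggest that it is true in general. But (i) does not imply it, since (i) sees only the smallest centered ball that contains $\operatorname{supp}f$. For instance, let $C$ be a regular pentagon centered at $0\in\mathbb R^2$, and let $R$ consist of the ten vectors of a given length that are orthogonal to one of its five axes of symmetry. Two roots $\alpha,\beta$ at angle $\pi/5$ satisfy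
\[
\frac{2\langle\alpha,\beta\rangle}{|\alpha|^2}\cdot\frac{2\langle\alpha,\beta\rangle}{|\beta|^2}=4\cos^2\tfrac\pi5=\tfrac{3+\sqrt5}2\notin\mathbb Z.
\]
This product does not depend on the lengths of $\alpha$ and $\beta$, so no rescaling makes $R$ crystallographic.

Our main result is that (ii) is always true.

\begin{theorem}\label{thm:main}
Let $R$ be any root system, $k\ge0$ a $W$-invariant multiplicity, and $C$ a nonempty $W$-invariant convex compact set. For $f\in\mathcal C_c^\infty(\mathfrak a)$ the following are equivalent:
\begin{enumerate}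
\item[(a)] $\operatorname{supp}f\subset C$;
\item[(b)] $\|\mathcal Hf\|_{C,N}<\infty$ for all $N\in\mathbb R$;
\item[(c)] $\|\mathcal Hf\|_{C,N}<\infty$ for some $N\in\mathbb R$.
\end{enumerate}
Moreover, every entire $h$ with $\|h\|_{C,N}<\infty$ for all $N\in\mathbb R$ is $\mathcal Hf$ for some $f\in\mathcal C_c^\infty(\mathfrak a)$ with $\operatorname{supp}f\subset C$.
\end{theorem}

So $C$ need not be a neighborhood of $0$, and polynomial growth in place of rapid decay suffices for the conclusion (a). This suggests distributions. For $u\in\mathcal E'(\mathfrak a)$, that is, for a distribution with compact support, let $\mathcal Hu(\lambda)=\langle u,E_{-i\lambda}\rangle$. It is an entire function, and $\mathcal Hu=\mathcal Hf$ for $u=f\delta\,dx$.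

\begin{theorem}\label{thm:dist}
Let $C$ be a nonempty $W$-invariant convex compact set. A distribution $u\in\mathcal E'(\mathfrak a)$ has support in $C$ if and only if
\begin{equation}\label{eq:growth}
\|\mathcal Hu\|_{C,N}<\infty\quad\text{for some }N\in\mathbb R .
\end{equation}
Every entire $h$ with $\|h\|_{C,N}<\infty$ for some $N$ is $\mathcal Hu$ for a unique $u\in\mathcal E'(\mathfrak a)$.
\end{theorem}

The last result says which symmetry is really needed. Let $R'=\{\alpha\in R:k(\alpha)>0\}$, and let $W'\subset W$ be generated by the $r_\alpha$ with $\alpha\in R'$. Let $\mu_x$ be R\"osler's representing measure of $E_\lambda(x)$, recalled in Section~\ref{sec:facts}, and let $\operatorname{co}$ denote the convex hull.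

\begin{theorem}\label{thm:geometry}
\begin{enumerate}
\item[(a)] For $0\ne u\in\mathcal E'(\mathfrak a)$, among the nonempty $W'$-invariant convex compact sets $C$ for which \eqref{eq:growth} holds, the smallest one is $\operatorname{co}(W'\operatorname{supp}u)$.
\item[(b)] For all $x,\eta\in\mathfrak a$,
\[
\lim_{s\to+\infty}\tfrac1s\log E_{s\eta}(x)=\max_{w\in W'}\langle\eta,wx\rangle .
\]
Equivalently, $\operatorname{co}(\operatorname{supp}\mu_x)=\operatorname{co}(W'x)$.
\item[(c)] Let $C\subset\mathfrak a$ be convex compact with nonempty interior. The equivalence ``$\operatorname{supp}f\subset C$ if and only if $\|\mathcal Hf\|_{C,N}<\infty$ for all $N$'' holds for all $f\in\mathcal C_c^\infty(\mathfrak a)$ if and only if $C$ is $W'$-invariant.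
\end{enumerate}
\end{theorem}

The hypothesis $k\ge0$ enters through the positivity of $\mu_x$ and of the right-hand side of \eqref{eq:ray} in Lemma~\ref{lem:ray}. Invariance of $C$ is used twice: to know that the measures $\mu_x$ with $x\in C$ live in $C$, and to know that Dunkl operators preserve the growth condition. Convexity enters through the classical Paley--Wiener--Schwartz theorem and through Hahn--Banach. Section~\ref{sec:rankone} explains the proof in rank one, where everything is explicit.

\section{The idea in rank one}\label{sec:rankone}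

Let $\mathfrak a=\mathbb R$, $R=\{\pm1\}$ and $k>0$, so that $Tf(x)=f'(x)+\frac kx(f(x)-f(-x))$. Here the Dunkl kernel is explicit:
\[
E_\lambda(x)=c_k\int_{-1}^1e^{\lambda xt}(1-t)^{k-1}(1+t)^k\,dt,
\]
with $c_k>0$ such that $E_\lambda(0)=1$. To verify it, note that $(1-t)^{k-1}(1+t)^k-(1+t)^{k-1}(1-t)^k=2t(1-t^2)^{k-1}$, and integrate by parts:
\[
\frac kx\big(E_\lambda(x)-E_\lambda(-x)\big)=\frac{c_k}{x}\int_{-1}^1e^{\lambda xt}\,2kt(1-t^2)^{k-1}dt=\lambda c_k\int_{-1}^1e^{\lambda xt}(1-t^2)^kdt .
\]
Since $(1-t^2)^k=(1-t)\cdot(1-t)^{k-1}(1+t)^k$, adding $E_\lambda'(x)=\lambda c_k\int_{-1}^1e^{\lambda xt}\,t\,(1-t)^{k-1}(1+t)^kdt$ gives $TE_\lambda=\lambda E_\lambda$.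

Thus for $x\ne0$ we have $E_\lambda(x)=\int e^{\lambda y}m(x,y)\,dy$, where
\[
m(x,y)=c_k|x|^{-1}\big(1-\tfrac yx\big)^{k-1}\big(1+\tfrac yx\big)^k>0\qquad\text{for }|y|<|x|,
\]
and $m(x,y)=0$ otherwise. By Fubini,
\[
\mathcal Hf=\widehat g,\qquad g(y)=\int_{|x|>|y|}f(x)\,|x|^{2k}\,m(x,y)\,dx\quad(y\ne0).
\]
Let $C=[-r,r]$ with $r\ge0$. If $\operatorname{supp}f\subset C$, then $g$ vanishes outside $C$, and $\mathcal Hf$ has the expected exponential growth. For the converse, suppose that $\mathcal Hf$ has the growth prescribed by $C$, up to a polynomial factor. The classical theorem gives $g(y)=0$ for almost every $y$ with $|y|>r$, and we want $f=0$ on $|x|>r$. The obstacle is cancellation: $g(y)$ is a weighted integral of $f$, which may change sign.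

The remedy is to produce many more equations. Multiplication of $f$ by $x$ corresponds to the operator $iT$ acting on $\mathcal Hf$, and $T$ preserves the growth condition because $C$ is symmetric. Hence the same conclusion holds with $x^jf$ in place of $f$: for almost every $y$ with $|y|>r$,
\[
\int_{|x|>|y|}x^j\,f(x)\,|x|^{2k}\,m(x,y)\,dx=0\qquad\text{for all }j\ge0 .
\]
For such $y$ the function $x\mapsto f(x)|x|^{2k}m(x,y)$ is integrable, compactly supported and orthogonal to all polynomials. So it vanishes almost everywhere, and since $m(x,y)>0$ for $|x|>|y|$, we get $f=0$ on $|x|>|y|$. Letting $|y|$ decrease to $r$ finishes the argument.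

In higher rank we have no formula for $\mu_x$. Two things have to be replaced. First, instead of a density we test $\mu_x$ against functions $\varphi$ supported outside $C$; the polynomial trick then shows that $\mu_x$ lives in $C$ for every $x\in\operatorname{supp}f$. Second, instead of the strict positivity of $m$ we need to deduce $x\in C$ from $\operatorname{supp}\mu_x\subset C$. It is enough that $x\in\operatorname{co}(\operatorname{supp}\mu_x)$, and this follows from a lower bound for $E_{s\eta}(x)$ as $s\to\infty$ (Lemma~\ref{lem:ray}).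

\section{Facts used}\label{sec:facts}

We write $E(\lambda,x)=E_\lambda(x)$. The letter $A$ denotes positive constants that may change from line to line. The following facts hold for arbitrary $R$ and $k\ge0$.
\begin{itemize}
\item[(F1)] \cite{Dunkl91,deJeu,Opdam} $E$ extends to an entire function on $\mathfrak a_{\mathbb C}\times\mathfrak a_{\mathbb C}$, with $E(\lambda,z)=E(z,\lambda)$ and $E(c\lambda,z)=E(\lambda,cz)$ for $c\in\mathbb C$. The $T_\xi$ commute and map $\mathcal C^\infty(\mathfrak a)$ to itself.
\item[(F2)] (\cite{Rosler} together with the estimates of \cite{deJeu}) For each $x\in\mathfrak a$ there is a Borel probability measure $\mu_x$ with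
\[
\operatorname{supp}\mu_x\subset\operatorname{co}(Wx),\qquad E_\lambda(x)=\int e^{\langle\lambda,y\rangle}d\mu_x(y)\quad(\lambda\in\mathfrak a_{\mathbb C}).
\]
In particular $E_\eta(x)>0$ and $|E_{i\eta}(x)|\le1$ for $\eta,x\in\mathfrak a$. By injectivity of the Fourier transform, $\mu_x$ is unique.
\item[(F3)] (Dunkl, de Jeu) $\int(T_\xi f)\,g\,\delta\,dx=-\int f\,(T_\xi g)\,\delta\,dx$ for $f\in\mathcal C_c^\infty(\mathfrak a)$ and $g\in\mathcal C^\infty(\mathfrak a)$.
\item[(F4)] \cite{Dunkl92,deJeu} There is $c>0$ such that $f(x)=c\int_{\mathfrak a}\mathcal Hf(\lambda)E_{i\lambda}(x)\delta(\lambda)\,d\lambda$ for $f\in\mathcal C_c^\infty(\mathfrak a)$.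
\item[(F5)] (Paley--Wiener--Schwartz, \cite[Thm.~7.3.1]{Hormander}) Let $K$ be nonempty, convex and compact. If $G\in\mathcal E'(\mathfrak a)$ has support in $K$, then $\widehat G(\lambda)=\langle G,e^{-i\langle\lambda,\cdot\rangle}\rangle$ is entire and $\|\widehat G\|_{K,N}<\infty$ for some $N$. Conversely, an entire function with such a bound is $\widehat G$ for a unique $G\in\mathcal E'(\mathfrak a)$, and $\operatorname{supp}G\subset K$.
\end{itemize}

Two elementary remarks. Since $E_{i\lambda}(x)=E(ix,\lambda)=\int e^{i\langle x,y\rangle}d\mu_\lambda(y)$ for $\lambda,x\in\mathfrak a$, and $|y|\le|\lambda|$ on $\operatorname{co}(W\lambda)$, differentiation under the integral gives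
\begin{equation}\label{eq:derivatives}
|\partial_x^\beta E_{i\lambda}(x)|\le|\lambda|^{|\beta|}\qquad(\lambda,x\in\mathfrak a).
\end{equation}
Also, for $\varepsilon>0$ let $C_\varepsilon=C+\overline{B(0,\varepsilon)}$. If $C$ is a nonempty $W$-invariant convex compact set, then so is $C_\varepsilon$, and
\[
\chi_{C_\varepsilon}=\chi_C+\varepsilon|\cdot|,\qquad\bigcap_{\varepsilon>0}C_\varepsilon=C .
\]

\section{Transfer to the Fourier transform}

For $x\in\mathfrak a$ put $V\varphi(x)=\int\varphi\,d\mu_x$. This makes sense for every continuous $\varphi$ and depends only on the restriction of $\varphi$ to $\operatorname{co}(Wx)$; moreover $V(e^{\langle\lambda,\cdot\rangle})=E_\lambda$. So, formally, $\mathcal Hu(\lambda)=\langle u,V(e^{-i\langle\lambda,\cdot\rangle})\rangle$ is the Fourier transform of the transpose $V^*u$, which plays the role of $g$ in Section~\ref{sec:rankone}. We make this precise.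

\begin{lemma}\label{lem:transfer}
If $\varphi\in\mathcal C_c^\infty(\mathfrak a)$, then $V\varphi\in\mathcal C^\infty(\mathfrak a)$. For $u\in\mathcal E'(\mathfrak a)$ the formula $\langle V^*u,\varphi\rangle=\langle u,V\varphi\rangle$ defines a distribution $V^*u\in\mathcal E'(\mathfrak a)$ such that
\[
\operatorname{supp}V^*u\subset\operatorname{co}(W\operatorname{supp}u)\qquad\text{and}\qquad\widehat{V^*u}=\mathcal Hu .
\]
\end{lemma}

\begin{proof}
Let $\widehat\varphi(\lambda)=\int\varphi(y)e^{-i\langle\lambda,y\rangle}dy$. Integrating the Fourier inversion formula against $\mu_x$ gives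
\[
V\varphi(x)=(2\pi)^{-n}\int_{\mathfrak a}\widehat\varphi(\lambda)\,E_{i\lambda}(x)\,d\lambda .
\]
Since $\widehat\varphi$ is rapidly decreasing, \eqref{eq:derivatives} allows differentiation under the integral sign, so $V\varphi$ is smooth and $\sup|\partial^\beta V\varphi|\le(2\pi)^{-n}\int|\widehat\varphi(\lambda)||\lambda|^{|\beta|}d\lambda$. The right-hand side is a continuous seminorm of $\varphi\in\mathcal C_c^\infty(\mathfrak a)$. Since $|\langle u,\psi\rangle|$ is bounded by a finite sum of seminorms $A\sup_Q|\partial^\beta\psi|$ with $Q$ compact, $V^*u$ is a distribution.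

We may assume $u\ne0$. Let $K=\operatorname{co}(W\operatorname{supp}u)$, a $W$-invariant convex compact set, and let $\varepsilon>0$. If $\varphi$ vanishes on $K_\varepsilon$, then $V\varphi=0$ on $K_\varepsilon$, because $\operatorname{supp}\mu_x\subset\operatorname{co}(Wx)\subset K_\varepsilon$ for $x\in K_\varepsilon$. As $K_\varepsilon$ is a neighborhood of $\operatorname{supp}u$, we get $\langle V^*u,\varphi\rangle=0$. Hence $\operatorname{supp}V^*u\subset\bigcap_\varepsilon K_\varepsilon=K$.

Finally, take $\kappa\in\mathcal C_c^\infty(\mathfrak a)$ equal to $1$ near $K_1$. For $x\in K_1$ and $\lambda\in\mathfrak a_{\mathbb C}$ we have $V(\kappa e^{-i\langle\lambda,\cdot\rangle})(x)=\int e^{-i\langle\lambda,y\rangle}d\mu_x(y)=E_{-i\lambda}(x)$. So $\widehat{V^*u}(\lambda)=\langle u,V(\kappa e^{-i\langle\lambda,\cdot\rangle})\rangle=\langle u,E_{-i\lambda}\rangle=\mathcal Hu(\lambda)$.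
\end{proof}

If $C$ is $W$-invariant and $\operatorname{supp}u\subset C$, the lemma gives $\operatorname{supp}V^*u\subset C$, and the growth of $\mathcal Hu=\widehat{V^*u}$ follows from (F5). Conversely, growth of $\mathcal Hu$ says that $\operatorname{supp}V^*u\subset C$, that is, $\langle u,V\varphi\rangle=0$ for all $\varphi\in\mathcal C_c^\infty(\mathfrak a\setminus C)$. To pass from this to $u$ itself we localize $u$ by means of polynomials.

\section{Multiplication by polynomials}

\begin{lemma}\label{lem:mult}
For $u\in\mathcal E'(\mathfrak a)$ and $\xi\in\mathfrak a$ one has $\mathcal H(\langle\xi,\cdot\rangle u)=i\,T_\xi(\mathcal Hu)$, where $T_\xi$ is given by the same formula with variable $\lambda\in\mathfrak a_{\mathbb C}$.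
\end{lemma}

\begin{proof}
For $h$ entire and $\alpha\in R^+$, integrating the derivative of $h$ along the segment from $\lambda$ to $r_\alpha\lambda$ gives
\begin{equation}\label{eq:quotient}
\frac{h(\lambda)-h(r_\alpha\lambda)}{\langle\alpha,\lambda\rangle}=\frac2{|\alpha|^2}\int_0^1(\partial_\alpha h)\big((1-t)\lambda+t\,r_\alpha\lambda\big)\,dt
\end{equation}
if $\langle\alpha,\lambda\rangle\ne0$. The right-hand side is entire in $\lambda$ and defines the quotient where $\langle\alpha,\lambda\rangle=0$. So $T_\xi h$ is entire.

By (F1), $E_{-i\lambda}(x)=E(-ix,\lambda)$. For real $\lambda$ the definition of the Dunkl kernel with spectral parameter $-ix$ gives $T_\xi^{(\lambda)}E(-ix,\lambda)=-i\langle x,\xi\rangle E(-ix,\lambda)$. Both sides are entire in $\lambda$, hence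
\[
\langle\xi,x\rangle E_{-i\lambda}(x)=i\,T_\xi^{(\lambda)}E_{-i\lambda}(x)\qquad(\lambda\in\mathfrak a_{\mathbb C},\ x\in\mathfrak a).
\]
Fix $\lambda$ with $\langle\alpha,\lambda\rangle\ne0$ for all $\alpha\in R$. Then the right-hand side is a linear combination of $\partial_\xi^{(\lambda)}E_{-i\lambda}$, $E_{-i\lambda}$ and the $E_{-ir_\alpha\lambda}$, with coefficients independent of $x$. Apply $u$ in the variable $x$; it commutes with $\partial_\xi^{(\lambda)}$, since $E$ is jointly entire and so the difference quotients in $\lambda$ converge in $\mathcal C^\infty(\mathfrak a)$. This is the assertion for such $\lambda$. These $\lambda$ are dense in $\mathfrak a_{\mathbb C}$, and both sides of the assertion are entire, so it holds for all $\lambda$.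
\end{proof}

\begin{lemma}\label{lem:growth}
Let $C$ be a nonempty $W$-invariant convex compact set and $N\ge0$. There is a constant $A$ such that $\|T_\xi h\|_{C,N}\le A|\xi|\,\|h\|_{C,N}$ for all $\xi\in\mathfrak a$ and all entire $h$ with $\|h\|_{C,N}<\infty$.
\end{lemma}

\begin{proof}
Let $L=\max_C|x|$, so that $|\chi_C(\eta)-\chi_C(\eta')|\le L|\eta-\eta'|$. If $|\lambda'-\lambda|\le1$, then $1+|\lambda'|\le2(1+|\lambda|)$ and $\chi_C(\operatorname{Im}\lambda')\le\chi_C(\operatorname{Im}\lambda)+L$. Cauchy's estimate $|\partial_\xi h(\lambda)|\le|\xi|\sup_{|\lambda'-\lambda|\le1}|h(\lambda')|$ therefore gives $\|\partial_\xi h\|_{C,N}\le2^Ne^L|\xi|\,\|h\|_{C,N}$.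

For the reflection terms use \eqref{eq:quotient}. The point $\lambda_t=(1-t)\lambda+t\,r_\alpha\lambda$ satisfies $|\lambda_t|\le|\lambda|$, since $|r_\alpha\lambda|=|\lambda|$. Since $\chi_C$ is convex and $W$-invariant,
\[
\chi_C(\operatorname{Im}\lambda_t)\le(1-t)\chi_C(\operatorname{Im}\lambda)+t\,\chi_C(r_\alpha\operatorname{Im}\lambda)=\chi_C(\operatorname{Im}\lambda).
\]
As $N\ge0$, the absolute value of the quotient \eqref{eq:quotient} is at most
\[
\frac2{|\alpha|^2}\,\|\partial_\alpha h\|_{C,N}\,(1+|\lambda|)^Ne^{\chi_C(\operatorname{Im}\lambda)} ,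
\]
and $\|\partial_\alpha h\|_{C,N}\le2^Ne^L|\alpha|\,\|h\|_{C,N}$. Summing over $\alpha\in R^+$ with the factors $k(\alpha)|\langle\alpha,\xi\rangle|$ gives the claim.
\end{proof}

The two lemmas say that if $\mathcal Hu$ satisfies the growth condition, then so does $\mathcal H(pu)$ for every polynomial $p$. Thus $\langle pu,V\varphi\rangle=0$ for all $p$ if $\varphi$ is supported outside $C$, and this forces $(V\varphi)u=0$.

\begin{proposition}\label{prop:localize}
Let $u\in\mathcal E'(\mathfrak a)$.
\begin{enumerate}
\item[(a)] If \eqref{eq:growth} holds for a nonempty $W$-invariant convex compact set $C$, then $\operatorname{supp}\mu_x\subset C$ for every $x\in\operatorname{supp}u$.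
\item[(b)] If $\mathcal Hu=0$, then $u=0$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) We may take $N\ge0$ in \eqref{eq:growth}. Let $p$ be a polynomial on $\mathfrak a$. By Lemma~\ref{lem:mult}, $\mathcal H(pu)$ is obtained from $\mathcal Hu$ by a polynomial in the operators $T_\xi$, so Lemma~\ref{lem:growth} gives $\|\mathcal H(pu)\|_{C,N}<\infty$. Since $\mathcal H(pu)=\widehat{V^*(pu)}$ by Lemma~\ref{lem:transfer}, (F5) shows that $\operatorname{supp}V^*(pu)\subset C$.

Now let $\varphi\in\mathcal C_c^\infty(\mathfrak a\setminus C)$, and put $v=(V\varphi)u\in\mathcal E'(\mathfrak a)$; this is defined because $V\varphi$ is smooth. Then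
\[
\langle v,p\rangle=\langle pu,V\varphi\rangle=\langle V^*(pu),\varphi\rangle=0\qquad\text{for every polynomial }p .
\]
In orthonormal coordinates, $\partial^\beta\widehat v(0)=\langle v,(-ix)^\beta\rangle=0$ for all $\beta$. So the entire function $\widehat v$ vanishes identically, and $v=0$.

Let $x\in\operatorname{supp}u$. If $V\varphi(x)\ne0$, then $V\varphi\ne0$ near $x$, so $u=(V\varphi)^{-1}v=0$ near $x$, a contradiction. Hence $\int\varphi\,d\mu_x=V\varphi(x)=0$ for all $\varphi\in\mathcal C_c^\infty(\mathfrak a\setminus C)$, that is, $\operatorname{supp}\mu_x\subset C$.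

(b) If $\mathcal Hu=0$, then $\widehat{V^*(pu)}=\mathcal H(pu)=0$ by Lemmas~\ref{lem:transfer} and \ref{lem:mult}, so $V^*(pu)=0$ for every polynomial $p$. The argument above now applies to every $\varphi\in\mathcal C_c^\infty(\mathfrak a)$. If there were a point $x\in\operatorname{supp}u$, it would give $\int\varphi\,d\mu_x=0$ for all such $\varphi$, which is impossible for a probability measure.
\end{proof}

\section{The representing measure reaches its base point}

It remains to deduce $x\in C$ from $\operatorname{supp}\mu_x\subset C$. The convex hull of $\operatorname{supp}\mu_x$ is seen by the growth of $s\mapsto E_{s\eta}(x)=E_\eta(sx)$, so we look at the Dunkl equation along the ray $\mathbb R_+x$. In the terms $E_\eta(sx)-E_\eta(s\,r_\alpha x)$, the first part costs only a power of $s$, and the second has a favorable sign.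

\begin{lemma}\label{lem:ray}
For $\eta,x\in\mathfrak a$ put $F(s)=s^\gamma e^{-s\langle\eta,x\rangle}E_\eta(sx)$, $s>0$. Then
\begin{equation}\label{eq:ray}
F'(s)=s^{\gamma-1}e^{-s\langle\eta,x\rangle}\sum_{\alpha\in R^+}k(\alpha)\,E_\eta(s\,r_\alpha x)\ge0 .
\end{equation}
Consequently $E_{s\eta}(x)\ge s^{-\gamma}e^{(s-1)\langle\eta,x\rangle}E_\eta(x)$ for $s\ge1$.
\end{lemma}

\begin{proof}
Evaluate $T_xE_\eta=\langle\eta,x\rangle E_\eta$ at the point $sx$. If $\langle\alpha,x\rangle\ne0$, then $\langle\alpha,x\rangle/\langle\alpha,sx\rangle=1/s$. If $\langle\alpha,x\rangle=0$, the $\alpha$-term of $T_x$ is zero because of the factor $\langle\alpha,x\rangle$, and $E_\eta(sx)-E_\eta(s\,r_\alpha x)=0$ because $r_\alpha x=x$. So in all cases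
\[
\frac d{ds}E_\eta(sx)=\partial_xE_\eta(sx)=\langle\eta,x\rangle E_\eta(sx)-\frac1s\sum_{\alpha\in R^+}k(\alpha)\big(E_\eta(sx)-E_\eta(s\,r_\alpha x)\big).
\]
The terms $-\frac1sk(\alpha)E_\eta(sx)$ add up to $-\frac\gamma sE_\eta(sx)$, which is canceled by the derivative of $s^\gamma$; the term $\langle\eta,x\rangle E_\eta(sx)$ is canceled by the derivative of the exponential. This is the identity \eqref{eq:ray}. Nonnegativity follows from $k\ge0$ and $E_\eta>0$. The last claim is $F(s)\ge F(1)$.
\end{proof}

\begin{lemma}\label{lem:hull}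
For $x,\eta\in\mathfrak a$ let $\sigma_x(\eta)=\max\{\langle\eta,y\rangle:y\in\operatorname{supp}\mu_x\}$. Then
\[
\sigma_x(\eta)=\lim_{s\to+\infty}\tfrac1s\log E_{s\eta}(x)\ge\langle\eta,x\rangle .
\]
In particular $x\in\operatorname{co}(\operatorname{supp}\mu_x)$.
\end{lemma}

\begin{proof}
Since $E_{s\eta}(x)=\int e^{s\langle\eta,y\rangle}d\mu_x(y)\le e^{s\sigma_x(\eta)}$, the upper limit is at most $\sigma_x(\eta)$. For $\varepsilon>0$ the open set $\{y:\langle\eta,y\rangle>\sigma_x(\eta)-\varepsilon\}$ meets $\operatorname{supp}\mu_x$, so it has mass $m_\varepsilon>0$. Thus $E_{s\eta}(x)\ge m_\varepsilon e^{s(\sigma_x(\eta)-\varepsilon)}$, and the lower limit is at least $\sigma_x(\eta)-\varepsilon$. The inequality follows from Lemma~\ref{lem:ray}: take logarithms, divide by $s$, and let $s\to\infty$. Since $\sigma_x$ is the support function of the convex compact set $\operatorname{co}(\operatorname{supp}\mu_x)$, Hahn--Banach gives the last claim.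
\end{proof}

\section{Proof of Theorems \ref{thm:main} and \ref{thm:dist}}

\begin{proof}[Proof of the equivalence in Theorem~\ref{thm:dist}]
If $\operatorname{supp}u\subset C$, then $\operatorname{supp}V^*u\subset\operatorname{co}(W\operatorname{supp}u)\subset C$ by Lemma~\ref{lem:transfer}, and (F5) gives \eqref{eq:growth} for $\mathcal Hu=\widehat{V^*u}$. Conversely, assume \eqref{eq:growth} and let $x\in\operatorname{supp}u$. By Proposition~\ref{prop:localize}(a), $\operatorname{supp}\mu_x\subset C$, hence $x\in\operatorname{co}(\operatorname{supp}\mu_x)\subset C$ by Lemma~\ref{lem:hull}.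
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{(a)$\Rightarrow$(b).} Let $\operatorname{supp}f\subset C$. For $x\in C$ we have $\operatorname{supp}\mu_x\subset\operatorname{co}(Wx)\subset C$, hence
\[
|E_{-i\lambda}(x)|\le\int e^{\langle\operatorname{Im}\lambda,y\rangle}d\mu_x(y)\le e^{\chi_C(\operatorname{Im}\lambda)},\qquad
|\mathcal Hf(\lambda)|\le\|f\|_{L^1(\delta\,dx)}\,e^{\chi_C(\operatorname{Im}\lambda)} .
\]
By (F3), $\mathcal H(T_\xi f)(\lambda)=-\int f\,(T_\xi E_{-i\lambda})\,\delta\,dx=i\langle\lambda,\xi\rangle\mathcal Hf(\lambda)$, and $T_\xi f$ is a smooth function with support in $W\operatorname{supp}f\subset C$. Applying the bound to iterates, we see that $p\,\mathcal Hf=O(e^{\chi_C(\operatorname{Im}\lambda)})$ for every polynomial $p$. Since $(1+|\lambda|)^M\le A(1+\sum_j|\lambda_j|^M)$ in orthonormal coordinates for each $M\in\mathbb N$, (b) follows.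

\emph{(b)$\Rightarrow$(c)} is trivial.

\emph{(c)$\Rightarrow$(a).} Let $u=f\delta\,dx$. Since $\mathcal Hu=\mathcal Hf$, the equivalence just proved gives $\operatorname{supp}u\subset C$. The zero set of $\delta$ lies in a finite union of hyperplanes, so $\{f\delta\ne0\}$ is dense in the open set $\{f\ne0\}$. Hence $\operatorname{supp}f=\operatorname{supp}u\subset C$.

\emph{Last assertion.} Choose $R_0>0$ with $R_0\ge\max_C|x|$; then $\chi_C(\eta)\le R_0|\eta|$. If $\|h\|_{C,N}<\infty$ for all $N$, then $h$ satisfies the condition in (i) with this $R_0$, so $h=\mathcal Hf$ with $f\in\mathcal C_c^\infty(\mathfrak a)$. By (b)$\Rightarrow$(a), $\operatorname{supp}f\subset C$.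
\end{proof}

\begin{proof}[Proof of the last statement of Theorem~\ref{thm:dist}]
Uniqueness is Proposition~\ref{prop:localize}(b). For existence, let $\|h\|_{C,N}<\infty$ with $N\ge0$. We regularize $h$, apply Theorem~\ref{thm:main}, and pass to the limit.

Take $\rho\in\mathcal C_c^\infty(B(0,1))$ with $\int\rho=1$, put $\vartheta=\widehat\rho$, and let $h_\varepsilon(\lambda)=h(\lambda)\vartheta(\varepsilon\lambda)$ for $0<\varepsilon\le1$. For every $M\in\mathbb N$ we have $|\vartheta(\lambda)|\le A_M(1+|\lambda|)^{-M}e^{|\operatorname{Im}\lambda|}$, and $1+\varepsilon|\lambda|\ge\varepsilon(1+|\lambda|)$. Hence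
\[
|h_\varepsilon(\lambda)|\le A_{M,\varepsilon}(1+|\lambda|)^{N-M}e^{\chi_C(\operatorname{Im}\lambda)+\varepsilon|\operatorname{Im}\lambda|}=A_{M,\varepsilon}(1+|\lambda|)^{N-M}e^{\chi_{C_\varepsilon}(\operatorname{Im}\lambda)} .
\]
By Theorem~\ref{thm:main}, $h_\varepsilon=\mathcal Hf_\varepsilon$ with $f_\varepsilon\in\mathcal C_c^\infty(\mathfrak a)$ and $\operatorname{supp}f_\varepsilon\subset C_\varepsilon$. Let $u_\varepsilon=f_\varepsilon\delta\,dx$.

Let $\varphi\in\mathcal C_c^\infty(\mathfrak a)$. Then $\mathcal H\varphi$ is rapidly decreasing on $\mathfrak a$ by Theorem~\ref{thm:main} (applied with a centered ball containing $\operatorname{supp}\varphi$), and $|E_{i\lambda}|\le1$ on $\mathfrak a$ for $\lambda\in\mathfrak a$. Inserting (F4) for $\varphi$ into $\langle u_\varepsilon,\varphi\rangle=\int f_\varepsilon\varphi\,\delta\,dx$ and using Fubini, we get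
\[
\langle u_\varepsilon,\varphi\rangle=c\int_{\mathfrak a}\mathcal H\varphi(\lambda)\,h_\varepsilon(-\lambda)\,\delta(\lambda)\,d\lambda .
\]
On $\mathfrak a$ we have $|h_\varepsilon(-\lambda)|\le A(1+|\lambda|)^N\|\rho\|_{L^1}$ and $\vartheta(-\varepsilon\lambda)\to\vartheta(0)=1$. By dominated convergence, $\langle u_\varepsilon,\varphi\rangle$ converges, as $\varepsilon\to0$, to
\[
\langle u,\varphi\rangle:=c\int_{\mathfrak a}\mathcal H\varphi(\lambda)\,h(-\lambda)\,\delta(\lambda)\,d\lambda .
\]
Taking a sequence $\varepsilon_j\to0$, we see that $u$ is a pointwise limit of a sequence of distributions, hence a distribution. If $\operatorname{supp}\varphi\cap C=\emptyset$, then $\operatorname{supp}\varphi\cap C_\varepsilon=\emptyset$ for small $\varepsilon$, so $\langle u,\varphi\rangle=0$. Thus $\operatorname{supp}u\subset C$, and in particular $u\in\mathcal E'(\mathfrak a)$. Finally, let $\kappa\in\mathcal C_c^\infty(\mathfrak a)$ be equal to $1$ near $C_1$. Then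
\[
h_\varepsilon(\lambda)=\langle u_\varepsilon,\kappa E_{-i\lambda}\rangle\longrightarrow\langle u,\kappa E_{-i\lambda}\rangle=\mathcal Hu(\lambda)\qquad(\lambda\in\mathfrak a_{\mathbb C}),
\]
while $h_\varepsilon(\lambda)\to h(\lambda)$. Hence $\mathcal Hu=h$.
\end{proof}

\section{Which convex sets are admissible}

We prove Theorem~\ref{thm:geometry}. Roots with $k(\alpha)=0$ contribute nothing to $T_\xi$ and $\delta$. By $W$-invariance of $k$, the set $R'$ is a root system (possibly empty), with group $W'$ and with the same $T_\xi$, $E_\lambda$, $\delta$ and $\gamma$. By uniqueness it has the same measures $\mu_x$, so that in fact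
\begin{equation}\label{eq:Wprime}
\operatorname{supp}\mu_x\subset\operatorname{co}(W'x)\qquad(x\in\mathfrak a).
\end{equation}
Hence Theorems~\ref{thm:main} and \ref{thm:dist} hold for $W'$-invariant sets $C$. (For $R'=\emptyset$ we have $E_\lambda(x)=e^{\langle\lambda,x\rangle}$ and $\mu_x$ is the unit mass at $x$, and they are the classical Paley--Wiener theorems.)

\begin{proof}[Proof of Theorem~\ref{thm:geometry}(a)]
Let $C$ be nonempty, convex, compact and $W'$-invariant. By Theorem~\ref{thm:dist} for $R'$, \eqref{eq:growth} holds if and only if $\operatorname{supp}u\subset C$, which is equivalent to $\operatorname{co}(W'\operatorname{supp}u)\subset C$. The set $\operatorname{co}(W'\operatorname{supp}u)$ is itself nonempty, convex, compact and $W'$-invariant.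
\end{proof}

For (b), so far we have used only the sign of the right-hand side of \eqref{eq:ray}. Its size carries more information: if $k(\alpha)>0$, then the exponential rate of $E_\eta(sx)$ is at least that of $E_\eta(s\,r_\alpha x)$.

\begin{proof}[Proof of Theorem~\ref{thm:geometry}(b)]
By Lemma~\ref{lem:hull} the limit is $\sigma_x(\eta)$, and \eqref{eq:Wprime} gives $\sigma_x(\eta)\le\max_{w\in W'}\langle\eta,wx\rangle$. We claim that
\[
\sigma_x(\eta)\ge\sigma_{r_\alpha x}(\eta)\qquad\text{for }\alpha\in R' .
\]
Replacing $\alpha$ by $-\alpha$ if necessary, assume $\alpha\in R^+$. Put $a=\sigma_{r_\alpha x}(\eta)$ and $b=\langle\eta,x\rangle$, and let $\varepsilon>0$. By Lemma~\ref{lem:hull} there is $s_0\ge1$ with $E_\eta(\tau\,r_\alpha x)\ge e^{\tau(a-\varepsilon)}$ for $\tau\ge s_0$. All terms in \eqref{eq:ray} are nonnegative and $F>0$, so for $s\ge s_0+1$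
\[
s^\gamma e^{-sb}E_\eta(sx)=F(s)\ge\int_{s-1}^sF'(\tau)\,d\tau\ge k(\alpha)\int_{s-1}^s\tau^{\gamma-1}e^{\tau(a-b-\varepsilon)}d\tau .
\]
Here $\tau\in[s-1,s]$ and $\tau\ge1$, so $\tau^{\gamma-1}\ge\tau^{-1}\ge s^{-1}$ and $e^{\tau(a-b-\varepsilon)}\ge e^{-|a-b-\varepsilon|}e^{s(a-b-\varepsilon)}$. Taking logarithms, dividing by $s$ and letting $s\to\infty$, we get $\sigma_x(\eta)-b\ge a-b-\varepsilon$. Since $\varepsilon$ is arbitrary, the claim follows.

Applying the claim to $r_\alpha x$ in place of $x$ gives equality, so $\sigma_x=\sigma_{r_\alpha x}$ for all $x\in\mathfrak a$ and $\alpha\in R'$, and therefore $\sigma_x=\sigma_{wx}$ for all $w\in W'$. By Lemma~\ref{lem:hull}, $\sigma_x(\eta)=\sigma_{wx}(\eta)\ge\langle\eta,wx\rangle$. This proves the limit formula. It says that the convex compact sets $\operatorname{co}(\operatorname{supp}\mu_x)$ and $\operatorname{co}(W'x)$ have the same support function, which is equivalent to their equality.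
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:geometry}(c)]
If $C$ is $W'$-invariant, the equivalence is Theorem~\ref{thm:main} for $R'$.

Suppose that $C$ is not $W'$-invariant. There are $\alpha\in R'$ and $x\in\operatorname{int}C$ with $r_\alpha x\notin C$. Otherwise $r_\alpha(\operatorname{int}C)\subset C$ for all $\alpha\in R'$; as $C$ is the closure of its interior, this would give $r_\alpha C\subset C$, hence $r_\alpha C=C$, for all $\alpha\in R'$, and $C$ would be $W'$-invariant. Since $C$ is closed, there is a closed ball $U\subset\operatorname{int}C$ around $x$ such that $r_\alpha x'\notin C$ for all $x'\in U$. Choose $0\ne f\in\mathcal C_c^\infty(\mathfrak a)$ with $f\ge0$ and $\operatorname{supp}f\subset U\subset C$. We show that the growth condition fails for $\mathcal Hf$. The polynomial trick is not available, since $C$ is not invariant, but it is not needed because $f\ge0$.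

Suppose $\|\mathcal Hf\|_{C,N}<\infty$ for some $N$, and let $u=f\delta\,dx$. Since $\mathcal Hf=\widehat{V^*u}$ by Lemma~\ref{lem:transfer}, (F5) gives $\operatorname{supp}V^*u\subset C$. So for every $\varphi\in\mathcal C_c^\infty(\mathfrak a\setminus C)$ with $\varphi\ge0$,
\[
0=\langle V^*u,\varphi\rangle=\int f(x')\,\delta(x')\,V\varphi(x')\,dx' .
\]
The integrand is continuous and nonnegative, hence zero. Choose $x'$ with $f(x')\delta(x')>0$. Then $\int\varphi\,d\mu_{x'}=0$ for all such $\varphi$, so $\operatorname{supp}\mu_{x'}\subset C$. By (b), $r_\alpha x'\in\operatorname{co}(W'x')=\operatorname{co}(\operatorname{supp}\mu_{x'})\subset C$. But $x'\in U$, so $r_\alpha x'\notin C$, a contradiction.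
\end{proof}

\begin{remark}
In rank one with $k>0$, part (b) is visible in the formula of Section~\ref{sec:rankone}: $\operatorname{supp}\mu_x=[-|x|,|x|]$ for $x\ne0$. Part (c) says, for instance, that for $C=[-1,2]$ the implication from support to growth fails for a suitable $f\ge0$ supported near $\frac32$, because $\mathcal Hf$ detects the reflected point $-\frac32$ as well.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Anker}
Jean-Philippe Anker, \emph{An introduction to Dunkl theory and its analytic aspects}, arXiv:1611.08213 (2016).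

\bibitem{Dunkl91}
Dunkl, Canad. J. Math. \textbf{43} (1991).

\bibitem{Dunkl92}
Dunkl, Contemp. Math. \textbf{138} (1992).

\bibitem{Hormander}
H\"ormander, \emph{The Analysis of Linear Partial Differential Operators I}, Theorem 7.3.1.

\bibitem{deJeu}
de Jeu, Invent. Math. \textbf{113} (1993).

\bibitem{Opdam}
Opdam, Compositio Math. \textbf{85} (1993).

\bibitem{Rosler}
R\"osler, Duke Math. J. \textbf{98} (1999).

\end{thebibliography}

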